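\title{Bounded Fatou components on affine cubic surfaces}

\begin{abstract}
The affine cubic surface $x^2+y^2+z^2+xyz=Ax+By+Cz+D$ carries three involutions, each exchanging the two roots of the equation in one variable. We show that the group of words of even length in these involutions can have bounded Fatou components, and that this happens for a set of parameters with non-empty interior in $\mathbb{C}^4$. This answers a question of Rebelo and Roeder. The components that we construct have trivial stabilizer, so there are infinitely many of them. The Julia set contains the real hypersurfaces on which an element of the group brings a coordinate into $(-2,2)$. For suitable parameters, pieces of six such hypersurfaces enclose a bounded region, and an area estimate finds in this region a point whose neighborhood escapes to infinity under the whole group.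
\end{abstract}

\section{Introduction}\label{sec:intro}

For $(A,B,C,D)\in\mathbb{C}^4$ consider the affine cubic surface
\[
S=S_{A,B,C,D}=\{(x,y,z)\in\mathbb{C}^3:\ x^2+y^2+z^2+xyz=Ax+By+Cz+D\}.
\]
Its equation is monic and quadratic in each variable. Exchanging the two roots in one variable, with the other two variables fixed, gives three holomorphic involutions of $S$:
\begin{align*}
s_x(x,y,z)&=(A-x-yz,\ y,\ z),\\
s_y(x,y,z)&=(x,\ B-y-xz,\ z),\\
s_z(x,y,z)&=(x,\ y,\ C-z-xy).
\end{align*}
Let $\Gamma^{\pm}=\Gamma^{\pm}_{A,B,C,D}$ be the group of automorphisms of $S$ generated by $s_x,s_y,s_z$, and let $\Gamma=\Gamma_{A,B,C,D}$ be its index-two subgroup of words of even length.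

A family of maps from an open set $N\subset S$ to $S$ is \emph{normal} if every sequence in the family has a subsequence that either converges locally uniformly on $N$ or diverges to infinity locally uniformly on $N$. The \emph{Fatou set} $\mathcal{F}$ is the set of points of $S$ that have an open neighborhood $N$ on which $\{\gamma|_N:\gamma\in\Gamma\}$ is normal, and the \emph{Julia set} is $\mathcal{J}=S\setminus\mathcal{F}$. Thus $\mathcal{F}$ is the open set where nearby points share their fate along every sequence of group elements. Both sets are invariant under $\Gamma$: if $\Gamma$ is normal on $N$ and $\gamma\in\Gamma$, then $\Gamma$ is normal on $\gamma(N)$, because $\gamma_k=(\gamma_k\gamma)\circ\gamma^{-1}$. A \emph{Fatou component} is a connected component of $\mathcal{F}$. It is \emph{bounded} if it is a bounded subset of $\mathbb{C}^3$, equivalently if it is relatively compact in $S$. The stabilizer of a component $V$ is $\Gamma_V=\{\gamma\in\Gamma:\gamma(V)=V\}$. Rebelo and Roeder \cite{RR} ask: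

\begin{quote}
Can there be a bounded Fatou component for the action of $\Gamma_{A,B,C,D}$ on $S_{A,B,C,D}$?
\end{quote}

The following known results restrict such a component; our proofs do not depend on them.
\begin{enumerate}
\item[(K1)] (Cantat--Loray) If a point of $S$ has an infinite but bounded orbit under $\Gamma$, then $A,B,C,D$ are real and the orbit lies in the real part $S(\mathbb{R})$.
\item[(K2)] Consequently, a bounded Fatou component $V$ is not invariant under all of $\Gamma$; its stabilizer is a proper subgroup.
\item[(K3)] (Rebelo--Roeder) If a bounded Fatou component $V$ contains no fixed point of any element of $\Gamma\setminus\{\mathrm{id}\}$, then $\Gamma_V$ is abelian.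
\end{enumerate}

Two considerations suggest that the answer is no. One first imagines a bounded Fatou component as a region that the group maps to itself and on which it acts like a group of rotations; (K2) forbids this for the whole group, and (K3) leaves little room for it in general. If instead the points of the component escape to infinity, then the component can be bounded only because the Julia set surrounds it. The pieces of the Julia set that are easy to see are the hypersurface $\{x\in(-2,2)\}$, its analogues for $y$ and $z$, and their images under $\Gamma$ (Lemma~\ref{lem:wall}). Each is the preimage of a segment under a holomorphic function, and a path in the plane can go around the end of a segment.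

The answer is nevertheless yes. Put
\[
c=1-i,\qquad b=-\frac{i}{2}\,c=-\frac{1+i}{2},
\]
so that $|c|^2=2$, $|b|^2=\frac12$ and $b^2+c^2=\frac34c^2=-\frac{3i}{2}\neq0$. For an odd integer $M$ let $x_0=-2\sin\frac{\pi}{2M}$, and let $\mathcal{P}_M\subset\mathbb{C}^4$ be the closed polydisc of all $(A,B,C,D)$ with
\[
|A-M^{5/2}|\le1,\qquad \Big|B-\frac{Mb}{\pi}\Big|\le1,\qquad \Big|C-\frac{Mc}{\pi}\Big|\le1,\qquad |D+M^{5/2}x_0|\le1 .
\]

\begin{theorem}\label{thm:A}
For every sufficiently large odd $M$ and every $(A,B,C,D)\in\mathcal{P}_M$, the action of $\Gamma_{A,B,C,D}$ on $S_{A,B,C,D}$ has a bounded Fatou component.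
\end{theorem}

\begin{theorem}\label{thm:B}
For the same parameters there is a bounded Fatou component $V$ with trivial stabilizer $\Gamma_V$. The components $\gamma(V)$, $\gamma\in\Gamma$, are bounded and pairwise disjoint, so there are infinitely many bounded Fatou components. Moreover $\Gamma^{\pm}\cong\mathbb{Z}/2*\mathbb{Z}/2*\mathbb{Z}/2$ for these parameters.
\end{theorem}

The proof has three steps. Section~\ref{sec:basic} gives a criterion for a point to lie in $\mathcal{J}$ and one for a point to lie in $\mathcal{F}$. Sections~\ref{sec:model} and~\ref{sec:trap} construct a relatively compact open set $W$ whose boundary lies in $\mathcal{J}$, first in a limit model made of translations of the plane, where everything is linear, and then on the surface. Sections~\ref{sec:escape} and~\ref{sec:point} find a Fatou point in $W$; its component cannot cross $\partial W$. Section~\ref{sec:stabilizer} deduces Theorem~\ref{thm:B}.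

\medskip
\noindent\textbf{Conventions.} We write $\|\cdot\|$ for the maximum norm on $\mathbb{C}^3$. A \emph{word} is a finite sequence of letters $s_x,s_y,s_z$; it acts on a point letter by letter, the first letter being applied first. A word is \emph{reduced} if no two consecutive letters are equal. Since the letters are involutions, every element of $\Gamma^{\pm}$ is represented by a reduced word. From Section~\ref{sec:trap} on, $(A,B,C,D)\in\mathcal{P}_M$ with $M$ odd and large. The constants implied in $O(\cdot)$ and in ``for $M$ large'' are uniform over $\mathcal{P}_M$ and over the range $|\omega|\le3$ of the variable $\omega$ introduced there; they are absolute unless a dependence on a parameter $\delta$ is stated.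

\section{Walls and escape}\label{sec:basic}

In this section the parameters are arbitrary. The setting is invariant under simultaneous permutations of $(x,y,z)$, $(A,B,C)$ and $(s_x,s_y,s_z)$, so whatever is proved for one coordinate holds for the other two.

\subsection*{The fibers of $x$}
The involutions $s_y$ and $s_z$ preserve $x$ and act on each fiber $x=\mathrm{const}$, a conic in the $(y,z)$-plane, by affine maps. Fix $x\neq\pm2$ and write $x=2\cos\Theta=q+q^{-1}$ with $\Theta\in\mathbb{C}$ and $q=e^{i\Theta}\neq q^{-1}$. The center of the conic is the solution of $2m_y+xm_z=B$, $xm_y+2m_z=C$, namely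
\begin{equation}\label{eq:center}
m_y=\frac{2B-xC}{4-x^2},\qquad m_z=\frac{2C-xB}{4-x^2}.
\end{equation}
In the centered coordinates $Y=y-m_y$, $Z=z-m_z$ the linear terms of the equation of $S$ cancel. Since $m_y^2+m_z^2+xm_ym_z=\frac12(Bm_y+Cm_z)$, the equation becomes
\[
Y^2+Z^2+xYZ=k(x),\qquad k(x)=Ax+D-x^2+\tfrac12(Bm_y+Cm_z),
\]
and $s_y(Y,Z)=(-Y-xZ,\,Z)$, $s_z(Y,Z)=(Y,\,-Z-xY)$. To diagonalize, define $(u,v)$ by
\[
Y=u+v,\qquad Z=-(qu+q^{-1}v),
\]
a linear isomorphism because $q\neq q^{-1}$. In $Y^2+Z^2+xYZ$ the coefficient of $u^2$ is $1+q^2-xq=0$, that of $v^2$ is $1+q^{-2}-xq^{-1}=0$, and that of $uv$ is $4-x^2$. So the fiber is the hyperbola $uv=k(x)/(4-x^2)$. Moreover $-Z-xY=-(qv+q^{-1}u)$ and $-Y-xZ=q^2u+q^{-2}v$, which gives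
\begin{equation}\label{eq:linear}
s_z(u,v)=(v,u),\qquad s_y(u,v)=(q^{-2}v,\,q^2u),\qquad g(u,v)=(q^2u,\,q^{-2}v),
\end{equation}
where $g=s_z\circ s_y\in\Gamma$. (For $s_y$, the pair $(q^{-2}v,q^2u)$ has the required sum and leaves $Z$ unchanged.) We call $g$ on this fiber the rotation by the complex angle $2\Theta$. If $x\in(-2,2)$, the angle is real and all orbits of $g$ on the fiber are bounded. If $x\notin[-2,2]$, then $|q|\neq1$, and every orbit $\{g^n(p)\}_{n\in\mathbb{Z}}$ with $(u,v)\neq(0,0)$ is unbounded. The first kind of fiber is a limit of the second kind, and this is incompatible with normality.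

\begin{lemma}[Walls]\label{lem:wall}
Let $p\in S$ and $\gamma\in\Gamma$. If some coordinate of $\gamma(p)$ lies in $(-2,2)$, then $p\in\mathcal{J}$.
\end{lemma}

\begin{proof}
By invariance of $\mathcal{J}$ we may take $\gamma=\mathrm{id}$, and by symmetry we may assume that $x(p)\in(-2,2)$. Suppose that $\Gamma$ is normal on an open set $N\ni p$. The equation of $S$ is a monic quadratic in $z$ whose coefficients are continuous in $(x,y)$, so for every $(x_1,y_1)$ near $(x(p),y(p))$ it has a root $z_1$ near $z(p)$, and $p_1=(x_1,y_1,z_1)\in N$. Choose $x_1\notin\mathbb{R}$ and $y_1\neq m_y(x_1)$. Then $|q|\neq1$ and $u+v\neq0$ at $p_1$, so by \eqref{eq:linear} there are integers $n_k$ with $\|g^{n_k}(p_1)\|\to\infty$. No subsequence of $(g^{n_k})$ converges on $N$, because of $p_1$. No subsequence diverges to infinity on $N$, because the orbit of $p$ under $g$ is bounded. This contradicts normality.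
\end{proof}

We call the sets $\gamma^{-1}\{x\in(-2,2)\}$, $\gamma^{-1}\{y\in(-2,2)\}$, $\gamma^{-1}\{z\in(-2,2)\}$ with $\gamma\in\Gamma$ the \emph{walls}. A wall is defined by one real equation and an inequality, so it has the right dimension to separate $S$ locally.

\subsection*{Escaping sets}
Call a subset $N\subset S$ \emph{escaping} if for every $R$ only finitely many reduced words $w$ satisfy $\inf_N\|w\|\le R$.

\begin{lemma}\label{lem:escaping}
The interior of an escaping set $N$ is contained in $\mathcal{F}$.
\end{lemma}

\begin{proof}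
Represent each term of a sequence in $\Gamma$ by a reduced word. Either some word occurs infinitely often, and there is a constant subsequence, or there is a subsequence of pairwise distinct words, and it diverges to infinity uniformly on $N$.
\end{proof}

The basic mechanism of escape is the following. Let $a=\max(|A|,|B|,|C|,4)$. A coordinate of a point of $S$ is \emph{dominant} if its modulus is at least $a$ and at least the moduli of the other two coordinates, and if these two moduli are at least $4$.

\begin{lemma}[Doubling]\label{lem:doubling}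
Suppose that a point has a dominant coordinate of modulus $m$, and apply a letter that changes one of the other two coordinates. Then the new coordinate is dominant and has modulus at least $2m$. Consequently, if a letter of a reduced word creates a dominant coordinate of modulus $m$, then after $n\geq0$ further letters the point has norm at least $2^nm$.
\end{lemma}

\begin{proof}
Let $p_3$ be the dominant coordinate, $p_1$ the one that changes, to $p_1'$, and $p_2$ the third. Then $|p_1'|\ge|p_2p_3|-|p_1|-a\ge4m-m-m=2m$. This is at least $a$, $|p_2|$ and $|p_3|$, and $|p_2|,|p_3|\ge4$. In a reduced word the next letter never changes the coordinate that has just been changed, so the statement iterates.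
\end{proof}

\begin{example}\label{ex:555}
Let $A=B=C=0$, $D=200$ and $p=(5,5,5)\in S$, so $a=4$. Let $N$ be the set of points of $S$ whose three coordinates have modulus in $[\frac92,\frac{11}2]$. On $N$ any first letter creates a coordinate of modulus at least $\frac{81}{4}-\frac{11}{2}>14$, which is dominant. So a reduced word of length $n\ge1$ has norm at least $14\cdot2^{n-1}$ on $N$. Hence $N$ is escaping and $p\in\mathcal{F}$.
\end{example}

The two criteria combine as follows. Suppose that $W\subset S$ is open and relatively compact, that $\partial W$ is contained in a union of walls, and that $W$ contains a Fatou point $p$. The component of $p$ is connected and disjoint from $\partial W$, so it lies in $W$ and is bounded. The two requirements on $W$ pull in opposite directions: many walls are needed near $p$ in order to enclose it, and yet $p$ must stay away from every wall of the whole group.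

\section{A model: translates of a cross}\label{sec:model}

This section explains the choice of parameters by a heuristic passage to a limit, and constructs the enclosed region in that limit. Later sections use from it only the definitions \eqref{eq:L} and \eqref{eq:ell} and Lemma~\ref{lem:triangle}.

\subsection*{Two returns}
To have many walls in a bounded region, we want many elements of $\Gamma$ that bring this region back near itself. On the fiber $x=0$ we have $s_y(y,z)=(B-y,z)$ and $s_z(y,z)=(y,C-z)$, so $g^2$ is the identity. For small $x$, apply $s_y,s_z,s_y,s_z$ in turn to $(y,z)$; the new coordinates are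
\[
y_1=B-y-xz,\quad z_1=C-z-xy_1,\quad y_2=y-x(z_1-z),\quad z_2=z+x(y_1-y_2).
\]
Let $y,z$ be bounded, $x\approx-\pi/M$, $B\approx Mb/\pi$ and $C\approx Mc/\pi$. Then $y_1=B+O(1)$ and $z_1=C+O(1)$, and therefore
\[
g^2(y,z)=(y_2,z_2)\approx(y-xC,\ z+xB)\approx(y+c,\ z-b).
\]
A rotation by the small angle $2\pi/M$ about a center at distance of order $M$ looks like a translation of bounded length.

There is a second return. On the fiber $x=x_0$ we have $2\Theta=\pi+\pi/M$, so $g^M$ is the rotation by $(M+1)\pi$, which is the identity because $M$ is odd. Now move $x$ on the scale $M^{-2}$, so that $2\Theta=\pi+\pi/M+2\pi\omega/M^2$ with $\omega\in\mathbb{C}$ bounded. The angle of $g^2$ is still about $2\pi/M$, while the angle of $g^M$ becomes $2\pi\omega/M$. So $g^M$ looks like the translation by $\omega\,(c,-b)$.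

Finally, if $Ax+D$ is small compared with $M$, then dividing the equation of $S$ by $M/\pi$ shows that the bounded part of the fiber is close to the line $by+cz=0$, that is, $z=\frac{i}{2}y$. In the coordinates $y$ and $\mu=c\omega$ the cyclic group generated by $g$ thus looks like the group of translations
\[
(\mu,y)\longmapsto(\mu,\ y+jc+l\mu),\qquad j,l\in\mathbb{Z},
\]
which on each fiber with $\omega\notin\mathbb{R}$ is a lattice of rank two. Since $\frac{i}{2}y\in(-2,2)$ means $y\in i(-4,4)$, the walls coming from $y$ and $z$ become the sets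
\[
\{(\mu,y)\in\mathbb{C}^2:\ y+jc+l\mu\in X\},\qquad X=(-2,2)\cup i(-4,4).
\]
On each fiber we see the lattice translates of the cross $X$.

\subsection*{The enclosed region}
For fixed $\mu$ the arms of neighboring crosses bound rectangles. This is not enough, because a Fatou component may leave the fiber: the rectangle has to shrink to nothing as $\mu$ moves in any direction. Write
\[
y=-\xi_1+i\xi_2,\qquad \mu=-\eta_1+i\eta_2
\]
with real $\xi_1,\xi_2,\eta_1,\eta_2$. Since $c=1-i$, the imaginary part of $y+jc+l\mu$ is $\xi_2-j+l\eta_2$ and its real part is $-(\xi_1-j+l\eta_1)$. The horizontal arms thus give conditions on $(\xi_2,\eta_2)$ alone and the vertical arms give conditions of the same form on $(\xi_1,\eta_1)$ alone. Three half-planes are needed to bound a region of a real plane. We take $(j,l)=(0,0),(1,1),(0,-1)$ and put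
\begin{gather}
L_1=y,\qquad L_2=-(y+c+\mu),\qquad L_3=-(y-\mu),\label{eq:L}\\
\ell_1(\xi,\eta)=\xi,\qquad \ell_2(\xi,\eta)=1-\xi-\eta,\qquad \ell_3(\xi,\eta)=\eta-\xi.\label{eq:ell}
\end{gather}

\begin{lemma}\label{lem:triangle}
For $m=1,2,3$ we have $L_m=-\ell_m(\xi_1,\eta_1)+i\,\ell_m(\xi_2,\eta_2)$. If $\varepsilon\ge0$ and $\ell_m(\xi,\eta)\ge-\varepsilon$ for $m=1,2,3$, then
\[
-\varepsilon\le\xi\le\tfrac12+\varepsilon,\qquad -2\varepsilon\le\eta\le1+2\varepsilon,\qquad |\ell_m(\xi,\eta)|\le1+3\varepsilon\quad(m=1,2,3).
\]
\end{lemma}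

\begin{proof}
The first claim is the formula above for the real and imaginary parts of $y+jc+l\mu$. The second follows from the identities $2\ell_1+\ell_2+\ell_3=1$ and $\eta=\ell_1+\ell_3=1-\ell_1-\ell_2$.
\end{proof}

Let $\Delta=\{\ell_1,\ell_2,\ell_3>0\}$, the open triangle with vertices $(0,0)$, $(0,1)$, $(\frac12,\frac12)$, and let $W_\infty$ be the set of $(\mu,y)$ with $(\xi_1,\eta_1)\in\Delta$ and $(\xi_2,\eta_2)\in\Delta$. It is a bounded region of $\mathbb{C}^2$, a product of two triangles. At a boundary point some $L_m$ is real or purely imaginary, and by Lemma~\ref{lem:triangle} with $\varepsilon=0$ its modulus is then at most $1$. So $L_m\in X$, and the boundary of $W_\infty$ lies in the walls of the model. The ends of the arms, which one could go around, are never reached. The slice of $W_\infty$ over $\mu$ is the rectangle $0<\xi_k<\min(\eta_k,1-\eta_k)$, $k=1,2$, which is empty as soon as $\eta_1$ or $\eta_2$ leaves $(0,1)$; see Figure~\ref{fig:model}.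

\begin{figure}[ht]
\centering
\begin{tikzpicture}[scale=3.1]
\fill[gray!15] (0,0)--(0,1)--(0.5,0.5)--cycle;
\draw (0,0)--(0.5,0.5)--(0,1);
\draw[->] (-0.1,0)--(0.75,0) node[right]{$\xi$};
\draw[->] (0,-0.1)--(0,1.15) node[above]{$\eta$};
\draw[very thick] (0,0.5) node[left]{$\frac12$}--(0.5,0.5);
\draw[very thick] (0,0.25) node[left]{$\frac14$}--(0.25,0.25);
\node[left] at (0,1){$1$};
\begin{scope}[shift={(2.6,0.25)}]
\fill[gray!35] (-0.25,0) rectangle (0,0.5);
\draw (-1.2,0)--(0.4,0) (-1.2,0.5)--(0.4,0.5);
\draw (0,-0.3)--(0,0.85) (-0.25,-0.3)--(-0.25,0.85) (-0.75,-0.3)--(-0.75,0.85);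
\fill (0,0) circle (0.018) node[below right]{$0$};
\fill (-0.25,0.5) circle (0.018) node[above left]{$\mu_*$};
\fill (-0.75,0.5) circle (0.018) node[above left]{$-c-\mu_*$};
\end{scope}
\end{tikzpicture}
\caption{The model region is the set of $y=-\xi_1+i\xi_2$, $\mu=-\eta_1+i\eta_2$ with $(\xi_1,\eta_1)$ and $(\xi_2,\eta_2)$ in the triangle on the left. On the right, its slice over $\mu_*=-\frac14+\frac{i}{2}$ in the $y$-plane: a rectangle whose sides are the two thick segments of the triangle. It is bounded by arms of the translates of the cross $(-2,2)\cup i(-4,4)$ centered at $0$, $\mu_*$ and $-c-\mu_*$, where $c=1-i$. The arms extend beyond the picture.}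
\label{fig:model}
\end{figure}

Over $\mu_*=-\frac14+\frac{i}{2}$ the slice is $0<\xi_1<\frac14$, $0<\xi_2<\frac12$, and no wall of the model meets it, since $\xi_2-j+\frac{l}{2}\neq0$ and $\xi_1-j+\frac{l}{4}\neq0$ there for all integers $j,l$. This is where we shall look for a Fatou point. Not all of the region can be Fatou: we have $\operatorname{Im}\omega=\frac12(\eta_2-\eta_1)$, and where $\eta_1=\eta_2$ the coordinate $x$ is real and small, so the wall $\{x\in(-2,2)\}$ runs through the region.

The model accounts for the choice of $b$ and $c$. If $b/c$ were real, the two kinds of arms would be parallel and sign conditions as above would constrain only two of the four real coordinates. The real and imaginary parts of $c$ supply the constant term of $\ell_2$ in the two triangles, so neither may vanish. The simplest non-real ratios $b/c=\pm i$ are excluded because they give $b^2+c^2=0$, and $b^2+c^2$ governs the size of the hyperbola (see \eqref{eq:sizes}). What the model does not see is the letter $s_x$. The size of $A$ is chosen so that $s_x$ throws the region far away,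 and $D$ is tuned to cancel $Ax_0$, so that $Ax+D$ stays small compared with $M$.

\section{The trap on the surface}\label{sec:trap}

From now on $(A,B,C,D)\in\mathcal{P}_M$ with $M$ odd and large. In particular $a=|A|$ in Lemma~\ref{lem:doubling}.

\subsection*{A chart}
For $|\omega|\le3$ put
\[
\varphi=\frac{\pi}{2M}+\frac{\pi\omega}{M^2},\qquad \Theta=\frac{\pi}{2}+\varphi,\qquad x=x(\omega)=2\cos\Theta=-2\sin\varphi .
\]
The map $\omega\mapsto x(\omega)$ is injective, because $\sin$ is injective near $0$. We have $x=O(M^{-1})$, $\cos\Theta=O(M^{-1})$, $\sin\Theta=1+O(M^{-2})$ and $x-x_0=O(M^{-2})$. Hence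
\[
Ax+D=M^{5/2}(x-x_0)+(A-M^{5/2})x+(D+M^{5/2}x_0)=O(M^{1/2}).
\]
Since $xB$ and $xC$ are $O(1)$ and $4-x^2=4+O(M^{-2})$, formula \eqref{eq:center} and the definition of $k$ give
\begin{equation}\label{eq:sizes}
m_y=\frac{Mb}{2\pi}+O(1),\qquad m_z=\frac{Mc}{2\pi}+O(1),\qquad uv=\frac{k(x)}{4-x^2}=\frac{(b^2+c^2)M^2}{16\pi^2}+O(M).
\end{equation}

\begin{lemma}\label{lem:chart}
For $|\omega|<3$ and $|y|<6$ there is a unique $z=z(\omega,y)$ with $|z|\le5$ and $(x(\omega),y,z)\in S$. It is holomorphic in $(\omega,y)$ and satisfies $z=\frac{i}{2}y+O(M^{-1/2})$. The map $\iota(\omega,y)=(x(\omega),y,z(\omega,y))$ is a biholomorphism from $\{|\omega|<3,\ |y|<6\}$ onto an open subset of $S$ that consists of smooth points.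
\end{lemma}

\begin{proof}
The equation of $S$ reads $z=\Phi(z)$, where
\[
\Phi(z)=C^{-1}\big(x^2+y^2+z^2+xyz-By-(Ax+D)\big).
\]
For $|z|\le5$ we have $\Phi(z)=-\frac{B}{C}y+O(M^{-1/2})=\frac{i}{2}y+O(M^{-1/2})$, because $B/C=b/c+O(M^{-1})$. So $|\Phi|\le3+O(M^{-1/2})<5$. Also $\Phi'(z)=(2z+xy)/C=O(M^{-1})$. Thus $\Phi$ is a contraction of the disc $|z|\le5$ and has a unique fixed point, of modulus less than $5$. The $z$-derivative $2z+xy-C$ of the equation of $S$ does not vanish in this range, so these points of $S$ are smooth and $z(\omega,y)$ is holomorphic by the implicit function theorem. The image of $\iota$ is the intersection of $S$ with the open set $\{x\in x(\{|\omega|<3\}),\ |y|<6,\ |z|<5\}$.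
\end{proof}

We refer to the image of $\iota$ as the chart, and we use $\omega$, $\mu=c\omega$, $y$ and $\xi_1,\xi_2,\eta_1,\eta_2$ as functions on it.

\subsection*{The returns}

\begin{lemma}\label{lem:returns}
Let $j,l\in\{-1,0,1\}$ and $n=2j+Ml$. Uniformly on the chart,
\[
y\circ g^{n}=y+jc+l\mu+O(M^{-1}),\qquad z\circ g^{n}=\tfrac{i}{2}\,(y+jc+l\mu)+O(M^{-1/2}).
\]
\end{lemma}

\begin{proof}
We have $2n\Theta=n\pi+2n\varphi$ and
\[
2n\varphi=(2j+Ml)\Big(\frac{\pi}{M}+\frac{2\pi\omega}{M^2}\Big)=\pi l+\tau,\qquad \tau=\frac{2\pi}{M}\Big(j+l\omega+\frac{2j\omega}{M}\Big).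
\]
Since $M$ is odd, $n+l=2j+(M+1)l$ is even, so $q^{2n}=e^{i\tau}$, and $\tau=O(M^{-1})$. On the chart $y$ and $z$ are bounded, so $u+v=y-m_y=-\frac{Mb}{2\pi}+O(1)$ by \eqref{eq:sizes}. From $z-m_z=-\cos\Theta\,(u+v)-i\sin\Theta\,(u-v)$ we get $i(u-v)=\frac{Mc}{2\pi}+O(1)$. In particular $u,v=O(M)$, and
\[
qu-q^{-1}v=\cos\Theta\,(u-v)+i\sin\Theta\,(u+v)=i(u+v)+O(1).
\]
Expand $e^{\pm i\tau}=1\pm i\tau+O(M^{-2})$ in \eqref{eq:linear}:
\begin{align*}
y\circ g^n&=m_y+e^{i\tau}u+e^{-i\tau}v=y+\tau\,i(u-v)+O(M^{-1})=y+c(j+l\omega)+O(M^{-1}),\\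
z\circ g^n&=m_z-e^{i\tau}qu-e^{-i\tau}q^{-1}v=z-i\tau(qu-q^{-1}v)+O(M^{-1})\\
&=z+\tau(u+v)+O(M^{-1})=z-b(j+l\omega)+O(M^{-1}).
\end{align*}
It remains to use $-b=\frac{i}{2}c$ and $z=\frac{i}{2}y+O(M^{-1/2})$.
\end{proof}

\subsection*{The trap}
Let $Q$ be the cube where $\xi_1,\xi_2,\eta_1,\eta_2\in[-1,2]$. On $Q$ we have $|y|\le2\sqrt2$ and $|\omega|=|\mu|/\sqrt2\le2$, so $Q$ is a compact subset of the chart. In parallel with \eqref{eq:L} define
\begin{align*}
F_1&=y, & F_2&=-y\circ g^{M+2}, & F_3&=-y\circ g^{-M},\\
G_1&=z, & G_2&=-z\circ g^{M+2}, & G_3&=-z\circ g^{-M}.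
\end{align*}
The exponents $0$, $M+2$, $-M$ correspond to $(j,l)=(0,0),(1,1),(0,-1)$. By Lemmas~\ref{lem:returns} and~\ref{lem:triangle} there is $\varepsilon=O(M^{-1/2})$ such that on the chart, for $m=1,2,3$,
\begin{equation}\label{eq:FG}
\begin{aligned}
&\big|F_m-\big(-\ell_m(\xi_1,\eta_1)+i\,\ell_m(\xi_2,\eta_2)\big)\big|\le\varepsilon,\\
&\big|2G_m-\big(-\ell_m(\xi_2,\eta_2)-i\,\ell_m(\xi_1,\eta_1)\big)\big|\le\varepsilon.
\end{aligned}
\end{equation}
Let
\[
W=\{p\in\operatorname{int}Q:\ \operatorname{Im}F_m(p)>0\ \text{ and }\ \operatorname{Im}G_m(p)<0\ \text{ for }m=1,2,3\}.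
\]

\begin{proposition}\label{prop:trap}
For $M$ large, $W$ is open and relatively compact in $S$, and $\partial W\subset\mathcal{J}$. Every Fatou component that meets $W$ is contained in $W$, and is therefore bounded.
\end{proposition}

\begin{proof}
The set $W$ is open, and $\overline{W}\subset Q$ is compact. Let $p\in\partial W=\overline{W}\setminus W$. At $p$ the six inequalities hold in the weak sense, so \eqref{eq:FG} gives $\ell_m(\xi_k,\eta_k)\ge-\varepsilon$ for all $m$ and $k$. Take $M$ so large that $\varepsilon<\frac14$. By Lemma~\ref{lem:triangle}, $p$ lies in the interior of $Q$. Since $p\notin W$, some $F_m(p)$ or $G_m(p)$ is real. By \eqref{eq:FG} and Lemma~\ref{lem:triangle} its real part has modulus at most $1+4\varepsilon<2$. So a coordinate of $p$, $g^{M+2}(p)$ or $g^{-M}(p)$ lies in $(-2,2)$, and $p\in\mathcal{J}$ by Lemma~\ref{lem:wall}. A Fatou component is connected and disjoint from $\partial W$; if it meets the open set $W$, it lies in $W$.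
\end{proof}

\section{Escape from a fiber}\label{sec:escape}

We need a criterion for a point $p$ of the chart to have an escaping neighborhood. Lemma~\ref{lem:doubling} does not apply directly, since all coordinates of $p$ are small. A reduced word first moves $p$ inside its fiber of $x$ by letters $s_y,s_z$; then it may apply $s_x$ and leave the fiber. We describe the orbit in the fiber, and then impose on each of its points conditions under which everything that follows $s_x$ escapes.

\subsection*{The fiber as a cylinder}
Let $|\omega|\le3$ and choose $\kappa$ with $\kappa^2=k(x)/(4-x^2)$. By \eqref{eq:sizes} and $b^2+c^2\neq0$, the ratio $|\kappa|/M$ lies between two positive absolute constants. Setting $u=\kappa e^{i\psi}$, $v=\kappa e^{-i\psi}$ identifies the fiber over $x(\omega)$ with the cylinder $\mathcal{C}=\mathbb{C}/2\pi\mathbb{Z}$, and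
\begin{equation}\label{eq:cylinder}
y(\psi)=m_y+2\kappa\cos\psi,\qquad z(\psi)=m_z-2\kappa\cos(\psi+\Theta).
\end{equation}
By \eqref{eq:linear}, $s_z$ acts by $\psi\mapsto-\psi$, $s_y$ by $\psi\mapsto-\psi-2\Theta$, and $g$ by $\psi\mapsto\psi+2\Theta$. The reduced words in $s_y,s_z$ are the alternating words. Those of even length are the words $g^n$, and those of odd length are obtained from $g^n\circ s_z$ by cancellation, with $n\in\mathbb{Z}$. So these words correspond bijectively to the pairs $(\sigma,n)\in\{\pm1\}\times\mathbb{Z}$, and the word with label $(\sigma,n)$ acts by $\psi\mapsto\sigma\psi+2n\Theta$. The images $p_{\sigma,n}$ of a point $p$ under these words form the \emph{chain} of $p$.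

Let $E=E(\psi)=e^{|\operatorname{Im}\psi|}\ge1$. We have $E-1\le|2\cos\psi|\le2E$, and replacing $\psi$ by $\psi+\Theta$ changes $E$ by a factor $1+O(M^{-2})$, because $\operatorname{Im}\Theta=\pi\operatorname{Im}\omega/M^2$. Since $m_y,m_z=O(M)$ and $|\kappa|$ is comparable to $M$, there are absolute constants $\lambda,\Lambda>0$ and $E_1\ge1$ with
\begin{equation}\label{eq:E}
|y|,|z|\le\Lambda ME\ \text{ on }\mathcal{C},\qquad\quad |y|,|z|\ge\lambda ME\ \text{ where }E\ge E_1 .
\end{equation}
Far out on the cylinder, $y$ and $z$ are both large and comparable.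

\subsection*{Good points}
Let $(x,y,z)$ be a point of the fiber and $x'=A-x-yz$ the coordinate created by $s_x$. One expects $x'$ to be huge, of the order of $A$ or larger, and doubling to start at the next letter. This can fail in two ways. The product $yz$ may nearly cancel $A$. Or one coordinate, say $z$, may have modulus less than $4$; then the word can alternate $s_y$ and $s_x$ for a long time and move along a fiber of $z$, where the growth is governed by the distance from $z$ to $[-2,2]$. For $0<\delta\le\frac14$ we call a point $(x,y,z)$ of the fiber over $x(\omega)$ \emph{$\delta$-good} if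
\begin{enumerate}
\item[(G1)] $\operatorname{dist}(y,[-2,2])>\delta$ and $\operatorname{dist}(z,[-2,2])>\delta$;
\item[(G2)] $|A-x-yz|>M^{7/5}$.
\end{enumerate}

\begin{lemma}\label{lem:branch}
Let $0<\delta\le\frac14$ and let $M$ be large depending on $\delta$. Let $(x,y,z)$ be a $\delta$-good point with $x=x(\omega)$, $|\omega|\le3$. Consider a reduced word of length $n+1$ with first letter $s_x$, and let $p_n$ be the image of $(x,y,z)$ under it.
\begin{enumerate}
\item[(a)] If $n\ge1$, then $\|p_n\|\ge\lambda_\delta|A|\,(1+\delta/2)^{n-1}$, where $\lambda_\delta=\delta^2/72$.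
\item[(b)] If $|y|,|z|\ge4$ and $|yz|>|A|/2$, then $\|p_n\|\ge\min(|y|,|z|)$ for all $n\ge0$.
\end{enumerate}
\end{lemma}

\begin{proof}
Put $p_0=(x',y,z)$. We count the letters after $s_x$; the first of them is $s_y$ or $s_z$. Recall that $|x|=O(M^{-1})$, $|B|,|C|=O(M)$ and $|A|\ge M^{5/2}-1$. If the first letter creates a dominant coordinate, then $\|p_n\|\ge2^{n-1}|A|$ by Lemma~\ref{lem:doubling}, which is stronger than (a). The hypotheses and the estimates \eqref{eq:E} are symmetric under the exchange of $(y,B,s_y)$ with $(z,C,s_z)$, so we may assume that the first letter is $s_y$. It creates $y'=B-y-x'z$.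

\smallskip
\emph{Case 1: $|y|,|z|\ge4$ and $|yz|\le|A|/2$.} Here $|x'|\ge|A|/2-|x|\ge|A|/3$, and $|y|,|z|\le|A|/8\le\frac38|x'|$. Hence $|y'|\ge4|x'|-\frac38|x'|-|B|\ge3|x'|\ge|A|$, and $y'$ is dominant in $(x',y',z)$.

\smallskip
\emph{Case 2: $|y|,|z|\ge4$ and $|yz|>|A|/2$.} This is where $x'$ may be smaller than $A$, and (G2) is used. By \eqref{eq:E}, $\Lambda^2M^2E^2>|A|/2$, so $E\ge M^{1/4}/(2\Lambda)\ge E_1$. Therefore $|z|\ge\lambda ME\ge\frac{\lambda}{2\Lambda}M^{5/4}$ and $|y|\le\frac{\Lambda}{\lambda}|z|$. Then $|y|+|B|=O(|z|)$, and $|x'|>M^{7/5}$ gives $|y'|\ge\frac12|x'||z|$. This is at least $|x'|$ and $|z|$. It is also at least $\frac{\lambda}{4\Lambda}M^{7/5+5/4}\ge|A|$, because $\frac75+\frac54>\frac52$. So $y'$ is dominant. For (b), note that $\|p_0\|\ge|z|$ and that $\|p_n\|\ge|y'|\ge|z|$ for $n\ge1$; when the first letter is $s_z$, the bound is $|y|$ instead.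

\smallskip
In the remaining cases $|y|<4$ or $|z|<4$. Then $E<E_1$ by \eqref{eq:E}, so $|y|,|z|\le\Lambda E_1M$, $yz=O(M)$ and $x'=A+O(M)$.

\smallskip
\emph{Case 3: $|y|<4\le|z|$.} We have $|y'|\ge\frac{9}{10}|A||z|-|B|-4\ge3|A|$, which exceeds $|x'|$ and $|z|$. So $y'$ is dominant.

\smallskip
\emph{Case 4: $|z|<4$.} The coordinate $z$ stays small as long as the word alternates $s_y,s_x,s_y,\dots$. Put $t_{-1}=x$, $t_0=y$ and
\[
t_{k+1}=f_{k+1}-zt_k-t_{k-1}\quad(k\ge0),\qquad f_k=A\ \text{ for $k$ odd},\quad f_k=B\ \text{ for $k$ even}.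
\]
Then $t_1=x'$, $t_2=y'$, and after $k$ alternating letters the $x$- and $y$-coordinates are $t_k$ and $t_{k+1}$ in some order. Since $A$ is much larger than $B$, $x$ and $y$, the main term of $t_k$ is $AT_k$, where $T_k$ is the solution for $A=1$, $B=x=y=0$. The danger is that $T_k$ might be small for some $k$. It is not, because $T_k$ factors.

By (G1), $z\notin[-2,2]$, so $z=-(\nu+\nu^{-1})$ with $r=|\nu|>1$. For $i\ge0$ let
\[
U_i=\frac{\nu^i-\nu^{-i}}{\nu-\nu^{-1}},\qquad T_{2i-1}=U_i^2,\qquad T_{2i}=U_iU_{i+1}.
\]
Thus $U_0=0$, $U_1=1$, $U_2=-z$ and $T_{-1}=T_0=0$, $T_1=1$. The definition gives $U_{i+1}+zU_i+U_{i-1}=0$. The quantity $H_i=U_{i+1}^2+zU_iU_{i+1}+U_i^2$ equals $1$ for all $i\geq0$: we have $H_0=1$, and the recurrence shows that $H_i$ and $H_{i-1}$ both equal $U_i^2-U_{i+1}U_{i-1}$. Consequently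
\[
T_{2i+1}+zT_{2i}+T_{2i-1}=H_i=1,\qquad T_{2i}+zT_{2i-1}+T_{2i-2}=U_i\,(U_{i+1}+zU_i+U_{i-1})=0 ,
\]
for $i\ge0$ and $i\ge1$ respectively. We claim that
\begin{equation}\label{eq:tk}
t_k=A\,T_k+B\,T_{k-1}+y\,U_{k+1}-x\,U_k\qquad(k\ge0).
\end{equation}
For $k=0$ and $k=1$ the right side is $y$ and $A-zy-x$. Denote it by $t^*_k$. For $k\ge1$, in $t^*_{k+1}+zt^*_k+t^*_{k-1}$ the coefficient of $A$ is $1$ or $0$ according as $k+1$ is odd or even, the coefficient of $B$ is $1$ or $0$ according as $k$ is odd or even, and the coefficients of $y$ and $x$ vanish. The sum is $f_{k+1}$, and \eqref{eq:tk} follows by induction.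

Next we bound $r$. If $\nu=re^{i\vartheta}$, then $|z+2\cos\vartheta|\le(r-1)+(1-r^{-1})=r-r^{-1}$. So (G1) gives $r-r^{-1}>\delta$, and $r-r^{-1}\le2(r-1)$ gives $r\ge1+\delta/2$. Also $r-r^{-1}\le|z|<4$, so $r<5$ and $r+r^{-1}<6$. For $i\ge1$ we have $r^i-r^{-i}\ge r^{i-1}(r-r^{-1})$, and therefore
\[
|U_i|\ge\frac{r^i-r^{-i}}{r+r^{-1}}\ge\frac{\delta}{6}\,r^{i-1},\qquad |U_i|\le\frac{2r^i}{r-r^{-1}}\le\frac{10}{\delta}\,r^{i-1}.
\]
For $k\ge1$ this gives $|T_k|\ge\frac{\delta^2}{36}r^{k-1}$, $|T_{k-1}|\le\frac{100}{\delta^2}r^{k-1}$ and $|U_{k+1}|,|U_k|\le\frac{50}{\delta}r^{k-1}$. By \eqref{eq:tk}, for $M$ large depending on $\delta$,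
\[
|t_k|\ge r^{k-1}\Big(\frac{\delta^2}{36}|A|-\frac{100}{\delta^2}|B|-\frac{50}{\delta}(|y|+|x|)\Big)\ge\lambda_\delta|A|\,(1+\delta/2)^{k-1}\qquad(k\ge1).
\]
If the first $n$ letters alternate, then $\|p_n\|\ge|t_{n+1}|$ and (a) holds. Otherwise the alternation stops after $k\ge1$ letters, and since the word is reduced, letter $k+1$ is $s_z$. It creates $z'$ with $|z'|\ge|t_kt_{k+1}|-|C|-4\ge\frac12|t_kt_{k+1}|$. As $|t_k|,|t_{k+1}|\ge\lambda_\delta|A|$ and $\lambda_\delta^2|A|\ge 16$ for $M$ large, $|z'|$ is at least $|t_k|$, $|t_{k+1}|$ and $|A|$, and $z'$ is dominant. For $n\ge k+1$, Lemma~\ref{lem:doubling} gives $\|p_n\|\ge2^{n-k-1}|t_{k+1}|\ge\lambda_\delta|A|(1+\delta/2)^{n-1}$.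
\end{proof}

Without (G1) the last case breaks down completely: if $z\in(-2,2)$, the point lies on a wall.

\begin{proposition}\label{prop:escape}
Let $0<\delta\le\frac14$ and let $M$ be large depending on $\delta$. Let $p=\iota(\omega,y)$ be a point of the chart with $\operatorname{Im}\omega>0$, and suppose that all points of the chain of $p$ are $\delta$-good. Then $p$ has a compact escaping neighborhood in $S$. In particular $p\in\mathcal{F}$.
\end{proposition}

\begin{proof}
The hypothesis consists of infinitely many open conditions, so the first task is to show that it holds near $p$. Let $N_0$ be a compact neighborhood of $p$ in the chart on which $\operatorname{Im}\omega\ge h$ for some $h>0$. At a point $p'\in N_0$ we have $|y|<6$, so its parameter $\psi$ (for either choice of $\kappa$) satisfies $E(\psi)<E_1$ by \eqref{eq:E}. Hence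
\[
|\operatorname{Im}(\sigma\psi+2n\Theta)|\ge\frac{2\pi h|n|}{M^2}-\log E_1 ,
\]
and by \eqref{eq:E},
\begin{equation}\label{eq:uniform}
\min(|y|,|z|)\ \text{ at }\ p'_{\sigma,n}\ \text{ tends to infinity as }|n|\to\infty,\ \text{ uniformly in }p'\in N_0 .
\end{equation}
Choose $n_1$ such that $|y|,|z|>5$ and $|yz|\ge3|A|$ at $p'_{\sigma,n}$ for $|n|>n_1$ and $p'\in N_0$. These points are $\delta$-good, since $|A-x-yz|\ge2|A|-|x|\ge|A|>M^{7/5}$. The points $p'_{\sigma,n}$ with $|n|\le n_1$ are the images of $p'$ under finitely many polynomial maps, and (G1), (G2) are strict inequalities that hold for $p'=p$. So they hold on a compact neighborhood $N\subset N_0$ of $p$. Every chain point of every $p'\in N$ is $\delta$-good.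

Fix $R$. A reduced word consists of a word in $s_y,s_z$, with some label $(\sigma,n)$, possibly followed by $s_x$ and $n'\ge0$ further letters. By \eqref{eq:uniform}, for all but finitely many labels we have $|y|,|z|\ge\max(R+1,4)$ and $|yz|>|A|/2$ at $p'_{\sigma,n}$ for all $p'\in N$. All words that begin with such a label have norm at least $R+1$ on $N$, by Lemma~\ref{lem:branch}(b). For each of the finitely many other labels, Lemma~\ref{lem:branch}(a) shows that the norm is at least $R+1$ on $N$ once $n'$ exceeds a bound depending only on $M,\delta,R$, and there are finitely many words of bounded length. So $N$ is escaping, and Lemma~\ref{lem:escaping} applies.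
\end{proof}

\section{A Fatou point in the trap}\label{sec:point}

Let $\omega_*=-\frac38+\frac{i}{8}$, so that $\mu_*=c\omega_*=-\frac14+\frac{i}{2}$, that is, $\eta_1=\frac14$ and $\eta_2=\frac12$. Let $\Sigma$ be the rectangle
\[
\Sigma=\big\{-\xi_1+i\xi_2:\ \tfrac1{20}\le\xi_1\le\tfrac15,\ \ \tfrac1{10}\le\xi_2\le\tfrac25\big\},
\]
of area $\frac{3}{20}\cdot\frac{3}{10}=\frac{9}{200}$ and diameter $\frac{3\sqrt5}{20}<0.34$. For $y\in\Sigma$ and $\mu=\mu_*$ the six numbers $\ell_m(\xi_k,\eta_k)$ are $\xi_1$, $\frac34-\xi_1$, $\frac14-\xi_1$, $\xi_2$, $\frac12-\xi_2$, $\frac12-\xi_2$, and all are at least $\frac1{20}$. By \eqref{eq:FG}, $\iota(\omega_*,\zeta)\in W$ for all $\zeta\in\Sigma$ and $M$ large.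

From now on $\omega=\omega_*$, and $x$, $\Theta$, $\kappa$ and the functions \eqref{eq:cylinder} on $\mathcal{C}$ are fixed accordingly. A dot denotes the derivative in $\psi$. We must find $\zeta\in\Sigma$ such that the whole chain of $\iota(\omega_*,\zeta)$ avoids the set of points that are not $\delta$-good. The chain is infinite, and a direct check of (G2) would require the position of chain points far out on the cylinder to great precision. An area count avoids this. The maps $\psi\mapsto\sigma\psi+2n\Theta$ preserve area; the translates of the image of $\Sigma$ are disjoint; and the bad set has smaller area than the image of $\Sigma$.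

We use the area formula in this form: if $f$ is holomorphic on $\mathcal{C}$ and takes each value at most $d$ times, then $\int_{\mathcal{B}}|\dot f|^2\le d\cdot\operatorname{area}f(\mathcal{B})$ for every closed set $\mathcal{B}\subset\mathcal{C}$. From \eqref{eq:cylinder} we get $\dot y^2=4\kappa^2-(y-m_y)^2$ and $\dot z^2=4\kappa^2-(z-m_z)^2$, and so by \eqref{eq:sizes}
\begin{equation}\label{eq:derivative}
\dot y^2=\frac{c^2M^2}{4\pi^2}+O(M)\ \text{ where }|y|\le6,\qquad \dot z^2=\frac{b^2M^2}{4\pi^2}+O(M)\ \text{ where }|z|\le6 .
\end{equation}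

\subsection*{The image of $\Sigma$ and its translates}
For $|\zeta|<6$ let $\Psi(\zeta)\in\mathcal{C}$ be the parameter of $\iota(\omega_*,\zeta)$, defined by $e^{i\Psi(\zeta)}=u/\kappa$. It is holomorphic, since $u$ is an affine function of $(y,z)$ that does not vanish on the fiber, and it is injective, since $y(\Psi(\zeta))=\zeta$. By \eqref{eq:derivative}, $|\Psi'|=1/|\dot y|=\frac{\sqrt2\,\pi}{M}(1+O(M^{-1}))\le\frac5M$. Let $\mathcal{R}=\Psi(\Sigma)$. Then
\begin{equation}\label{eq:areaR}
\operatorname{area}(\mathcal{R})=\int_\Sigma|\Psi'|^2=\frac{9\pi^2}{100\,M^2}\big(1+O(M^{-1})\big).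
\end{equation}

\begin{lemma}\label{lem:disjoint}
For $M$ large and every $\psi\in\mathcal{C}$, at most one integer $n$ satisfies $\psi+2n\Theta\in\mathcal{R}$.
\end{lemma}

\begin{proof}
Lift $\Psi$ to a holomorphic map from the disc $|\zeta|<6$ to $\mathbb{C}$. As $\Sigma$ is convex, its image under the lift has diameter at most $0.34\cdot\frac5M<\frac2M$. If two integers $n\neq n'$ had the stated property, the group $\mathcal{L}=2\Theta\mathbb{Z}+2\pi\mathbb{Z}$ would contain an element $2(n-n')\Theta+2\pi m$ of modulus less than $\frac2M$, non-zero because $\operatorname{Im}\Theta>0$. We show that there is no such element. The vectors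
\[
2\,(2\Theta)-2\pi=\frac{2\pi}{M}\Big(1+\frac{2\omega_*}{M}\Big),\qquad M\,(2\Theta)-\frac{M+1}{2}\,(2\pi)=\frac{2\pi}{M}\,\omega_*
\]
are the angles of the returns $g^2$ and $g^M$. They form a basis of $\mathcal{L}$, because the matrix with rows $(2,-1)$ and $(M,-\frac{M+1}{2})$ has integer entries ($M$ is odd) and determinant $-1$. Let $(j,l)\in\mathbb{Z}^2\setminus\{0\}$ and $\rho=|j+l\omega_*|$. Then $64\rho^2=(8j-3l)^2+l^2$, which is at least $64$, $10$, $8$, $9$ for $l=0$, $|l|=1$, $|l|=2$, $|l|\ge3$ respectively; so $\rho\ge1/\sqrt8$. Also $|l|\le8\rho$ and $|\omega_*|<\frac25$, so $|j|\le\rho+|l||\omega_*|\le5\rho$. Hence the element of $\mathcal{L}$ with coordinates $(j,l)$ has modulus at least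
\[
\frac{2\pi}{M}\Big(\rho-\frac{2|\omega_*||j|}{M}\Big)\ge\frac{2\pi}{\sqrt8\,M}\Big(1-\frac4M\Big)>\frac2M
\]
for $M$ large, since $2\pi/\sqrt8>2.2$.
\end{proof}

\subsection*{The bad set}
For $0<\delta\le\frac14$ the points of the fiber that are not $\delta$-good form the closed set $\mathcal{B}=\mathcal{B}_1\cup\mathcal{B}_2\cup\mathcal{B}_3\subset\mathcal{C}$, where
\begin{gather*}
\mathcal{B}_1=\{\operatorname{dist}(y,[-2,2])\le\delta\},\qquad \mathcal{B}_2=\{\operatorname{dist}(z,[-2,2])\le\delta\},\\
\mathcal{B}_3=\{|A-x-yz|\le M^{7/5}\}.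
\end{gather*}

\begin{lemma}\label{lem:bad}
For $M$ large, $\operatorname{area}(\mathcal{B})\le360\,\pi^2\delta M^{-2}+O(M^{-11/5})$.
\end{lemma}

\begin{proof}
Each of the functions $y$ and $z$ takes each value at most twice on $\mathcal{C}$, since the equation $y(\psi)=w$ or $z(\psi)=w$ is quadratic in $e^{i\psi}$. The closed $\delta$-neighborhood of $[-2,2]$ has area $8\delta+\pi\delta^2\le9\delta$. By \eqref{eq:derivative}, allowing a factor $\frac12$ for the error terms, $|\dot y|^2\ge\frac{M^2}{4\pi^2}$ on $\mathcal{B}_1$ and $|\dot z|^2\ge\frac{M^2}{16\pi^2}$ on $\mathcal{B}_2$. The area formula gives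
\[
\operatorname{area}(\mathcal{B}_1)+\operatorname{area}(\mathcal{B}_2)\le18\,\delta\,\frac{4\pi^2+16\pi^2}{M^2}=\frac{360\,\pi^2\delta}{M^2}.
\]

On $\mathcal{B}_3$ we have $|yz|\ge|A|-|x|-M^{7/5}\ge|A|/2$, so $E\ge M^{1/4}/(2\Lambda)$ by \eqref{eq:E}, and one exponential dominates in \eqref{eq:cylinder}. Suppose $\operatorname{Im}\psi<0$, so that $|e^{i\psi}|=E$. Since $m_y/\kappa$ and $m_z/\kappa$ are $O(1)$,
\begin{align*}
y&=\kappa e^{i\psi}\big(1+O(E^{-1})\big), & \dot y&=i\kappa e^{i\psi}\big(1+O(E^{-2})\big),\\
z&=-\kappa e^{i(\psi+\Theta)}\big(1+O(E^{-1})\big), & \dot z&=-i\kappa e^{i(\psi+\Theta)}\big(1+O(E^{-2})\big).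
\end{align*}
For $f=yz$ this gives $\dot f/f=\dot y/y+\dot z/z=2i\,(1+O(E^{-1}))$. If $\operatorname{Im}\psi>0$, the same formulas hold with $i$ replaced by $-i$. In both cases $|\dot f|\ge|f|\ge|A|/2$ on $\mathcal{B}_3$. The function $f$ is a Laurent polynomial in $e^{i\psi}$ with degrees from $-2$ to $2$ and top coefficient $-\kappa^2e^{i\Theta}\neq0$, so it takes each value at most four times. It maps $\mathcal{B}_3$ into a disc of radius $M^{7/5}$. Hence
\[
\operatorname{area}(\mathcal{B}_3)\le\frac{4\pi M^{14/5}}{(|A|/2)^2}=O(M^{-11/5}).\qedhere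
\]
\end{proof}

\begin{proof}[Proof of Theorem~\ref{thm:A}]
Take $\delta=10^{-4}$. Let $\mathcal{R}'$ be the set of $\psi\in\mathcal{R}$ such that $\sigma\psi+2n\Theta\in\mathcal{B}$ for some label $(\sigma,n)$. For a fixed label, substitute $\beta=\sigma\psi+2n\Theta$, which preserves area. With $1_{\mathcal{R}}$ the indicator function of $\mathcal{R}$ and integration against area,
\[
\operatorname{area}(\mathcal{R}')\le\sum_{\sigma=\pm1}\int_{\mathcal{B}}\ \sum_{n\in\mathbb{Z}}1_{\mathcal{R}}\big(\sigma\beta-2\sigma n\Theta\big)\,d\beta\ \le\ 2\operatorname{area}(\mathcal{B}),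
\]
because the inner sum is at most $1$ by Lemma~\ref{lem:disjoint}. By Lemma~\ref{lem:bad} the right side is at most $0.072\,\pi^2M^{-2}+O(M^{-11/5})$, and by \eqref{eq:areaR} this is less than $\operatorname{area}(\mathcal{R})$ for $M$ large. So there is $\zeta\in\Sigma$ with $\Psi(\zeta)\notin\mathcal{R}'$. The point $p=\iota(\omega_*,\zeta)$ lies in $W$, and all points of its chain are $\delta$-good. Since $\operatorname{Im}\omega_*=\frac18>0$, Proposition~\ref{prop:escape} gives $p\in\mathcal{F}$. By Proposition~\ref{prop:trap} the Fatou component of $p$ is contained in $W$ and is bounded.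
\end{proof}

\begin{remark}
The exponents $\frac52$ and $\frac75$ are constrained as follows. Suppose that $|A|$ has order $M^{\alpha}$ and that the threshold in (G2) is $M^{\beta}$. In Lemma~\ref{lem:chart}, the term $Ax+D$ has order $M^{\alpha-2}$ and has to be small compared with $C$, which asks for $\alpha<3$. In Case 2 of Lemma~\ref{lem:branch}, $|z|$ has order at least $M^{\alpha/2}$, and dominance asks for $\beta+\alpha/2>\alpha$. The bound for the area of $\mathcal{B}_3$ has order $M^{2\beta-2\alpha}$ and has to be small compared with $M^{-2}$, which asks for $\beta<\alpha-1$. The last two conditions are compatible exactly when $\alpha>2$; for $\alpha=\frac52$ they read $\frac54<\beta<\frac32$.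
\end{remark}

\section{The group and the stabilizer}\label{sec:stabilizer}

\begin{proof}[Proof of Theorem~\ref{thm:B}]
Let $p\in W$ be the point found in the proof of Theorem~\ref{thm:A}, let $N$ be its escaping neighborhood, and let $V\subset W$ be its Fatou component. Since $p\in N$, for every $R$ only finitely many reduced words $w$ satisfy $\|w(p)\|\le R$.

\smallskip
\emph{The group $\Gamma^{\pm}$ is a free product.} A group generated by three involutions is their free product $\mathbb{Z}/2*\mathbb{Z}/2*\mathbb{Z}/2$ exactly when no non-empty reduced word represents the identity. Suppose that a non-empty reduced word $w$ does. Choose a letter $s$ different from the first and from the last letter of $w$. Then $sws$ is reduced, is longer than $w$, and represents the identity. Iterating, we obtain infinitely many reduced words that fix $p$, which is impossible with $R=\|p\|$.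

\smallskip
\emph{The group $\Gamma$ is torsion free and infinite.} Let $\gamma\in\Gamma\setminus\{\mathrm{id}\}$ be represented by a reduced word $w$, non-empty and of even length. If the first and last letters of $w$ agree, remove them. This replaces $\gamma$ by a conjugate and leaves a reduced word of even length, which is non-empty because $w$ was reduced. After finitely many steps the first and last letters differ. All positive powers of such a word are reduced and non-empty, so $\gamma$ has infinite order. In particular $g$ has infinite order.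

\smallskip
\emph{The stabilizer is trivial.} If $\gamma\in\Gamma_V$, then $\gamma(p)$ lies in the bounded set $V$. Only finitely many reduced words have this property, so $\Gamma_V$ is a finite subgroup of a torsion-free group, and $\Gamma_V=\{\mathrm{id}\}$.

\smallskip
\emph{The images.} Each $\gamma\in\Gamma$ is a homeomorphism of $S$ that preserves $\mathcal{F}$, so $\gamma(V)$ is a Fatou component. It is bounded because $\gamma$ is a polynomial map. If $\gamma(V)=\gamma'(V)$, then $\gamma^{-1}\gamma'\in\Gamma_V$ and $\gamma=\gamma'$. So the components $\gamma(V)$ are pairwise distinct, hence disjoint, and there are infinitely many of them.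
\end{proof}

\begin{remark}
Theorem~\ref{thm:B} agrees with (K2) and (K3). An element of $\Gamma$ that fixes a point of $V$ stabilizes $V$, so $V$ contains no fixed point of a non-trivial element, and its stabilizer is abelian for the simplest reason.
\end{remark}

\begin{remark}
The phenomenon does not depend on singularities of $S$. For given $A,B,C$ the surface is singular only if $D$ is a critical value of the polynomial $x^2+y^2+z^2+xyz-Ax-By-Cz$. There are finitely many critical values, since a polynomial is constant on each irreducible component of its critical set. As $D$ ranges over a disc in $\mathcal{P}_M$, the parameters of Theorems~\ref{thm:A} and~\ref{thm:B} include smooth surfaces.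
\end{remark}

\begin{thebibliography}{1}

\bibitem{RR}
Julio Rebelo and Roland Roeder, \emph{Questions about the dynamics on a natural family of affine cubic surfaces}, arXiv:2307.10962 (2023).

\end{thebibliography}
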